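\title{The cardinality of weakly countably tight power homogeneous compacta}

\begin{abstract}
We show that the statement ``every weakly countably tight power homogeneous compactum has cardinality at most $\mathfrak c$'' is independent of ZFC. It holds if $\mathfrak c=\nu^+=2^\nu$ for some infinite cardinal $\nu$, in particular under CH. It fails after $\aleph_{\omega_1}$ Cohen reals are added to a model of GCH: the Cantor cube $\{0,1\}^{\omega_1}$ is then weakly countably tight and has cardinality $\mathfrak c^+$. We also show that the bound holds for compacta $X$ with $X$ or $X^\omega$ homogeneous whenever $\mathfrak c<\aleph_{\omega_1}$, and that $\{0,1\}^\kappa$ is never weakly countably tight for $\kappa\ge\mathfrak c$.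
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Hausdorff, a \emph{compactum} is a compact Hausdorff space, and $\mathfrak c=2^{\aleph_0}$. The \emph{tightness} $t(Y)$ of a space $Y$ is the least infinite cardinal $\kappa$ such that, whenever $A\subseteq Y$ and $y\in\overline A$, there is $B\subseteq A$ with $|B|\le\kappa$ and $y\in\overline B$. It measures how many points of a set are needed to reach a given point of its closure. We call $Y$ \emph{countably tight} if $t(Y)=\omega$. Subspaces of countably tight spaces are countably tight, because the closure in a subspace is the trace of the closure in the space.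

Weak tightness asks for small tightness only on the pieces of a cover. For $A\subseteq X$ and a cardinal $\lambda$ let
\[
[A]_\lambda=\bigcup\{\overline B: B\subseteq A,\ |B|\le\lambda\},
\]
with closures taken in $X$. The \emph{weak tightness} $wt(X)$ is the least infinite cardinal $\kappa$ for which $X$ has a cover $\mathcal C$ with $|\mathcal C|\le 2^\kappa$ such that $t(C)\le\kappa$ and $X=[C]_{2^\kappa}$ for every $C\in\mathcal C$. The cover $\{X\}$ shows that $wt(X)\le t(X)$. The space $X$ is \emph{weakly countably tight} if $wt(X)=\omega$: it is covered by at most $\mathfrak c$ countably tight pieces, and each piece is dense in the strong sense that every point of $X$ is reached from at most $\mathfrak c$ points of the piece.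

A space $X$ is \emph{homogeneous} if for all $x,y\in X$ some homeomorphism $h\colon X\to X$ has $h(x)=y$, and \emph{power homogeneous} if $X^\kappa$ is homogeneous for some cardinal $\kappa\ge1$. It is known that a power homogeneous compactum with a countable cover by dense countably tight subspaces has cardinality at most $\mathfrak c$. A weakly countably tight space need not have a countable cover witnessing $wt(X)=\omega$, so this does not settle the following question from \cite{Carlson}.

\begin{quote}
\textbf{Question.} Does every weakly countably tight power homogeneous compactum have cardinality at most $\mathfrak c$?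
\end{quote}

Three examples show what is at stake. The Cantor set $\{0,1\}^\omega$ is a homogeneous, countably tight compactum of cardinality $\mathfrak c$, so no smaller bound is possible. The one-point compactification of an infinite discrete set is countably tight, since the point at infinity lies in the closure of every infinite set; these compacta have arbitrarily large cardinality, so some homogeneity is needed. Finally, every separable space $X$ with $|X|\le\mathfrak c$ is weakly countably tight: if $D$ is countable and dense, the countable sets $D\cup\{x\}$, $x\in X$, form a cover as required. If $2^{\omega_1}=\mathfrak c$, this applies to the Cantor cube $\{0,1\}^{\omega_1}$, which is separable (Theorem~\ref{thm:hmp}) but not countably tight: the constant function $1$ is in the closure of the set of functions with finitely many values $1$, while countably many such functions all vanish at some common coordinate.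

One would guess that the answer is yes. The bound holds for countable covers, and passing from countably many pieces to $\mathfrak c$ pieces looks harmless when the bound to be proved is $\mathfrak c$ itself; indeed, closing-off arguments over $\mathfrak c$ pieces still produce sets of size $\mathfrak c$ (Section~\ref{sec:tools}). The test cases are the Cantor cubes $\{0,1\}^\kappa$, which are compact topological groups and hence homogeneous. Such a cube is a counterexample exactly when it is weakly countably tight although $2^\kappa>\mathfrak c$. We show that ZFC does not decide whether this can happen, and that it does not decide the question. Throughout, $\{0,1\}^\kappa$ denotes the space and $2^\kappa$ the cardinal, and $\operatorname{Fn}(J,2)$ is the poset of finite partial functions from $J$ to $2=\{0,1\}$, ordered by reverse inclusion.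

\begin{theorem}\label{thm:neg}
Let $V$ be a model of ZFC with cardinals $\kappa\ge\omega_1$ and $\lambda$ such that $\lambda^\omega=\lambda$ and $2^{2^\kappa}\le\lambda$, and let $G$ be $\operatorname{Fn}(\lambda,2)$-generic over $V$. In $V[G]$, $\mathfrak c=\lambda$ and $\{0,1\}^\kappa$ is weakly countably tight. In particular, if $V\models\mathrm{GCH}$ and $\lambda=\aleph_{\omega_1}$, then in $V[G]$ we have $\mathfrak c=\aleph_{\omega_1}$, and for every cardinal $\kappa$ with $\omega_1\le\kappa<\mathfrak c$ the homogeneous compactum $\{0,1\}^\kappa$ is weakly countably tight and has cardinality $\aleph_{\omega_1+1}=\mathfrak c^+$.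
\end{theorem}

\begin{theorem}\label{thm:pos}
If $\mathfrak c=\nu^+=2^\nu$ for some infinite cardinal $\nu$ (for example under CH, with $\nu=\omega$), then every weakly countably tight power homogeneous compactum $X$ satisfies $|X|\le\mathfrak c$.
\end{theorem}

Since GCH is consistent relative to ZFC, these two theorems show that a positive answer to the question is independent of ZFC, and that it cannot be proved in ZFC even for compact topological groups. Two complements locate the counterexample more precisely.

\begin{theorem}\label{thm:small}
If $\mathfrak c<\aleph_{\omega_1}$, then every weakly countably tight compactum $X$ such that $X$ or $X^\omega$ is homogeneous satisfies $|X|\le\mathfrak c$.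
\end{theorem}

\begin{proposition}\label{prop:big}
If $\kappa\ge\mathfrak c$, then $\{0,1\}^\kappa$ is not weakly countably tight.
\end{proposition}

Thus for homogeneous compacta $\aleph_{\omega_1}$ is the least value of $\mathfrak c$ that can admit a counterexample, and by Theorem~\ref{thm:neg} it consistently does. We do not settle whether $\mathfrak c<\aleph_{\omega_1}$ suffices for all power homogeneous compacta when $\mathfrak c$ is not of the form in Theorem~\ref{thm:pos}; this does not affect the independence.

The paper is organized around the least cardinal $\mu$ with $2^\mu>\mathfrak c$. Section~\ref{sec:ad} shows that a large almost disjoint family on $\mu$ prevents $\{0,1\}^\mu$ from being covered by $\mathfrak c$ countably tight subspaces. Section~\ref{sec:forcing} proves Theorem~\ref{thm:neg}, where no such family exists. When the family does exist, a theorem of \v{S}apirovski\u{\i} yields points of $\pi$-character less than $\mu$ (Section~\ref{sec:tools}), and homogeneity then bounds the cardinality, directly for small powers (Section~\ref{sec:small}) and by a reflection argument for arbitrary powers (Section~\ref{sec:arbitrary}).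

\section{Preliminaries}\label{sec:prelim}

\subsection{Topology}

For a set $S$, $[S]^\theta$ and $[S]^{\le\theta}$ are the families of subsets of $S$ of size $\theta$ and of size at most $\theta$, and ${}^IJ$ is the set of functions from $I$ to $J$. The \emph{weight} $w(Y)$ is the least size of a base of $Y$, and the \emph{density} $d(Y)$ is the least size of a dense subset. A \emph{local $\pi$-base} at $y\in Y$ is a family of nonempty open sets such that every neighborhood of $y$ contains a member of the family; the members need not contain $y$. The \emph{$\pi$-character} $\pi\chi(y,Y)$ is the least infinite cardinal $\theta$ such that there is a local $\pi$-base at $y$ of size at most $\theta$, and $\pi\chi(Y)=\sup_{y\in Y}\pi\chi(y,Y)$. For an infinite cardinal $\theta$, a \emph{$G_\theta$ set} is an intersection of at most $\theta$ open sets, and $G_\delta$ means $G_\omega$. Intersections of at most $\theta$ many $G_\theta$ sets, and continuous preimages of $G_\theta$ sets, are $G_\theta$ sets.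

In a power $X^\kappa$, $\operatorname{pr}_i$ is the $i$th projection, which is continuous and open, and $\Delta\colon X\to X^\kappa$, $\Delta(x)=(x,x,\dots)$, is the diagonal map, which is continuous. A \emph{box} is a set $W=\{u\in X^\kappa: u_i\in W_i\text{ for }i\in E\}$, where the \emph{support} $E\subseteq\kappa$ is finite and the \emph{sides} $W_i$ are nonempty open subsets of $X$; a box is always considered together with the data $(W_i)_{i\in E}$. Boxes form a base of $X^\kappa$.

\begin{lemma}\label{lem:top}
Let $X$ be a compactum.
\begin{enumerate}
\item[(a)] If $O$ is open and $y\in O$, there is a closed $G_\delta$ set $Z$ with $y\in Z\subseteq O$.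
\item[(b)] If $G$ is a closed $G_\delta$ set and $x\in G$, then $\pi\chi(x,X)\le\pi\chi(x,G)$.
\item[(c)] If $B\subseteq X$ is countable, then $w(\overline B)\le\mathfrak c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Urysohn's lemma there is a continuous $\phi\colon X\to[0,1]$ with $\phi(y)=0$ and $\phi=1$ off $O$. Take $Z=\phi^{-1}(0)$.

(b) First let $Z=\bigcap_nU_n$ be a nonempty closed $G_\delta$ set in $X$, with $U_n$ open. By normality choose decreasing open sets $W_n\supseteq Z$ with $\overline{W_n}\subseteq U_n$. Then $\bigcap_n\overline{W_n}=Z$, so by compactness every open set containing $Z$ contains some $W_n$. Now let $\mathcal O$ be a local $\pi$-base at $x$ in $G$ of size at most $\pi\chi(x,G)$. For $O\in\mathcal O$, part (a) applied in $G$ gives a nonempty $Z_O\subseteq O$ that is closed and $G_\delta$ in $G$, hence in $X$, because $G$ is a closed $G_\delta$ set. Let $W_{O,n}$ be the open sets constructed above for $Z_O$. If $W$ is an open neighborhood of $x$ in $X$, then $Z_O\subseteq O\subseteq W$ for some $O\in\mathcal O$, so $W_{O,n}\subseteq W$ for some $n$. Thus the sets $W_{O,n}$ form a local $\pi$-base at $x$ in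 $X$.

(c) In the regular space $Y=\overline B$ the regular open sets form a base, and a regular open set $U$ is determined by $U\cap B$, being the interior in $Y$ of $\overline{U\cap B}$.
\end{proof}

We use two theorems without proof.

\begin{theorem}[Hewitt--Marczewski--Pondiczery]\label{thm:hmp}
If $\kappa\le\mathfrak c$, then $\{0,1\}^\kappa$ has a countable dense subset.
\end{theorem}

\begin{theorem}[\v{S}apirovski\u{\i}; see {\cite[3.18]{Juhasz}}]\label{thm:sap}
Let $K$ be a nonempty compactum and $\mu$ a regular uncountable cardinal. If $\pi\chi(x,K)\ge\mu$ for all $x\in K$, then $K$ maps continuously onto $[0,1]^\mu$.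
\end{theorem}

\subsection{Elementary submodels}

Elementary submodels carry out many closing-off constructions at once. For a regular cardinal $\chi$, $H(\chi)$ is the set of all sets whose transitive closure has size less than $\chi$. We always take $\chi$ so large that the objects under discussion, and the power sets needed to speak about them, belong to $H(\chi)$. We write $M\prec H(\chi)$ if every formula of set theory with parameters from $M$ holds in $M$ exactly when it holds in $H(\chi)$. The following facts are all that we need.
\begin{enumerate}
\item[(M1)] If $\theta$ is infinite and $S\subseteq H(\chi)$ has size at most $\theta$, there is $M\prec H(\chi)$ with $S\cup\theta\cup\{\theta\}\subseteq M$ and $|M|=\theta$. For $\theta=\mathfrak c$ we may also require $[M]^{\le\omega}\subseteq M$: take the union of a chain $(M_\alpha)_{\alpha<\omega_1}$ with $[M_\alpha]^{\le\omega}\subseteq M_{\alpha+1}$, using $\mathfrak c^\omega=\mathfrak c$.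
\item[(M2)] If some object has a property expressed with parameters from $M$, then some object in $M$ has it. In particular, an object defined uniquely from parameters in $M$ belongs to $M$, every finite subset of $M$ belongs to $M$, and every nonempty set in $M$ meets $M$.
\item[(M3)] If $\theta\cup\{\theta\}\subseteq M$, $a\in M$ and $|a|\le\theta$, then $a\subseteq M$, since for $a\neq\emptyset$ the model $M$ contains a surjection $\theta\to a$. In particular, countable elements of $M$ are subsets of $M$.
\end{enumerate}

\section{Almost disjoint families and countably tight subspaces of cubes}\label{sec:ad}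

We begin with the obstruction in its smallest case: under CH the cube $\{0,1\}^{\omega_1}$ is not weakly countably tight. Identify its points with subsets of $\omega_1$, and let $\mathcal S$ be a family of uncountable sets with pairwise countable intersections. If $S\in\mathcal S$ and $S_0,S_1,\dots\in\mathcal S\setminus\{S\}$, some $i\in S$ lies in no $S_n$, and the neighborhood $\{T:i\in T\}$ of $S$ contains no $S_n$. So a countably tight subspace $C$ of the cube meets $\mathcal S$ in a discrete subspace, which has size at most the weight $\omega_1$. Under CH the tree of binary sequences of countable length has $\omega_1$ nodes, and its branches of length $\omega_1$ give a family $\mathcal S$ of size $\omega_2$. A cover by $\mathfrak c=\omega_1$ countably tight pieces contains only $\omega_1$ points of $\mathcal S$, which is absurd.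

Without CH the tree must be grown to the first height at which it has more than $\mathfrak c$ branches. For the rest of the paper let
\[
\mu=\min\{\kappa:2^\kappa>\mathfrak c\}.
\]
Then $\omega<\mu\le\mathfrak c$, and $\mathfrak c^\theta=2^\theta=\mathfrak c$ for $\omega\le\theta<\mu$. Moreover, $\mu$ is regular. Otherwise $\mu=\sup_{\eta<\theta}\mu_\eta$ with $\theta=\operatorname{cf}\mu<\mu$ and $\mu_\eta<\mu$; a subset of $\mu$ is determined by its traces on the $\mu_\eta$, so $2^\mu\le\mathfrak c^\theta=\mathfrak c$.

\begin{definition}
For a cardinal $\rho$, $\mathrm{AD}(\rho)$ is the statement that there is a family $\mathcal S\subseteq[\rho]^\mu$ with $|\mathcal S|=\mathfrak c^+$ and $|S\cap S'|<\mu$ for distinct $S,S'\in\mathcal S$.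
\end{definition}

\begin{lemma}\label{lem:nocover}
Assume $\mathrm{AD}(\rho)$. If a space $F$ is covered by at most $\mathfrak c$ countably tight subspaces, each of weight at most $\mathfrak c$, then there is no continuous surjection $F\to\{0,1\}^\rho$.
\end{lemma}

\begin{proof}
Let $\mathcal S$ witness $\mathrm{AD}(\rho)$, and suppose that $f\colon F\to\{0,1\}^\rho$ is a continuous surjection. For $S\in\mathcal S$ pick $w_S\in F$ such that $f(w_S)$ is the characteristic function of $S$. These $\mathfrak c^+$ points are distinct, so some member $C$ of the cover contains $w_S$ for all $S$ in a subfamily $\mathcal S'$ of size $\mathfrak c^+$. We show that $W=\{w_S:S\in\mathcal S'\}$ is a discrete subspace of $C$, which contradicts $w(C)\le\mathfrak c$. If $w_S\in\overline{W\setminus\{w_S\}}$, countable tightness of $C$ gives $S_n\in\mathcal S'\setminus\{S\}$ with $w_S\in\overline{\{w_{S_n}:n<\omega\}}$. Since $\mu$ is regular and uncountable, $|\bigcup_n(S\cap S_n)|<\mu=|S|$, so some $i\in S$ lies in no $S_n$. Then $f(w_{S_n})(i)=0$ for all $n$ and $f(w_S)(i)=1$, contrary to the continuity of $f$.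
\end{proof}

The tree gives $\mathrm{AD}(\mathfrak c)$ in ZFC. The applications to general compacta need $\mathrm{AD}(\mu)$, because Theorem~\ref{thm:sap} will provide a map onto a cube of weight $\mu$ only. To pass from $\mathfrak c$ to $\mu$ we look for a set of $\mu$ nodes that contains $\mathfrak c^+$ branches. Such a set exists if every subset of $\mathfrak c$ of size $\mu$ is contained in one of $\mathfrak c$ fixed sets of size $\mu$.

\begin{lemma}\label{lem:ad}
\begin{enumerate}
\item[(a)] $\mathrm{AD}(\mathfrak c)$ holds.
\item[(b)] If no cardinal $\kappa$ with $\mu<\kappa\le\mathfrak c$ has cofinality $\mu$, then $\mathrm{AD}(\mu)$ holds. This applies if $\mathfrak c<\aleph_{\omega_1}$.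
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The tree $T=\bigcup_{\alpha<\mu}{}^\alpha2$ has size $\mathfrak c$, since its level $\omega$ has size $\mathfrak c$ and $|T|\le\mu\cdot\mathfrak c$. For $q\in{}^\mu2$ let $S_q=\{q\upharpoonright\alpha:\alpha<\mu\}$. Each $S_q$ has size $\mu$, and if $q(\beta)\ne q'(\beta)$ then $|S_q\cap S_{q'}|\le|\beta+1|<\mu$. There are $2^\mu\ge\mathfrak c^+$ such sets. Keep $\mathfrak c^+$ of them and identify $T$ with $\mathfrak c$.

(b) By induction on cardinals $\kappa$ with $\mu\le\kappa\le\mathfrak c$ we find $\mathcal D_\kappa\subseteq[\kappa]^\mu$ with $|\mathcal D_\kappa|\le\mathfrak c$ such that every $A\in[\kappa]^{\le\mu}$ is contained in a member of $\mathcal D_\kappa$. Put $\mathcal D_\mu=\{\mu\}$. Let $\kappa>\mu$; by hypothesis $\operatorname{cf}\kappa\neq\mu$.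

If $\operatorname{cf}\kappa>\mu$, then every $A\in[\kappa]^{\le\mu}$ is contained in an ordinal $\beta$ with $\mu\le\beta<\kappa$. For each such $\beta$ copy $\mathcal D_{|\beta|}$ to $\beta$ along a bijection $|\beta|\to\beta$, and let $\mathcal D_\kappa$ be the union of these copies. Its size is at most $\kappa\cdot\mathfrak c=\mathfrak c$.

If $\operatorname{cf}\kappa=\theta<\mu$, then $\kappa$ is a limit cardinal. Fix cardinals $\kappa_\eta$, $\eta<\theta$, with $\mu\le\kappa_\eta<\kappa$ and supremum $\kappa$, and let $\mathcal D_\kappa$ consist of all unions $\bigcup_{\eta<\theta}D_\eta$ with $D_\eta\in\mathcal D_{\kappa_\eta}$. These unions have size $\mu$, there are at most $\mathfrak c^\theta=\mathfrak c$ of them, and $A=\bigcup_\eta(A\cap\kappa_\eta)$ is contained in one of them.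

Each of the $\mathfrak c^+$ sets from (a) is contained in a member of $\mathcal D_{\mathfrak c}$, so a single $D\in\mathcal D_{\mathfrak c}$ contains $\mathfrak c^+$ of them. A bijection $D\to\mu$ transfers them to $\mu$. Finally, if $\mathfrak c<\aleph_{\omega_1}$, a cardinal $\kappa$ with $\mu<\kappa\le\mathfrak c$ is $\aleph_\alpha$ for a countable $\alpha>0$, so its cofinality is either $\kappa>\mu$ or $\omega<\mu$.
\end{proof}

The induction breaks down at a cardinal $\kappa$ of cofinality $\mu$, where one would have to count $\mathfrak c^\mu>\mathfrak c$ unions. The first cardinal at which this can happen is $\aleph_{\omega_1}$, with $\mu=\omega_1$.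

\begin{proof}[Proof of Proposition~\ref{prop:big}]
Let $\kappa\ge\mathfrak c$. The cube $\{0,1\}^{\mathfrak c}$ is homeomorphic to a subspace of $\{0,1\}^\kappa$. If $\{0,1\}^\kappa$ were weakly countably tight, the traces of a witnessing cover would cover $\{0,1\}^{\mathfrak c}$ by at most $\mathfrak c$ countably tight subspaces, each of weight at most $\mathfrak c$. This contradicts Lemma~\ref{lem:nocover}, applied to the identity map, and Lemma~\ref{lem:ad}(a).
\end{proof}

\section{A weakly countably tight cube in the Cohen extension}\label{sec:forcing}

In this section we prove Theorem~\ref{thm:neg}. Fix $V$, $\kappa$, $\lambda$ as there, let $P=\operatorname{Fn}(\lambda,2)$, let $G$ be $P$-generic over $V$, and let $g=\bigcup G\colon\lambda\to2$. We must cover $\{0,1\}^\kappa$ in $V[G]$ by $\lambda$ countably tight pieces. A point of the cube is computed from $\kappa$ coordinates of $g$, so it is described by a ground-model rule, which says how to compute from $\kappa$ bits, and a ground-model injection $\kappa\to\lambda$, which says where to read them. There are few rules, but there may be more than $\lambda$ injections. We color the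 injections with a number of colors that does not depend on $\lambda$, and take as a piece the set of points with a given rule and a given color.

\subsection{Cohen forcing}

We recall the standard facts. Functions are identified with their graphs. We have $G=\{r\in P:r\subseteq g\}$. A function $f\colon J\to2$ is called \emph{$\operatorname{Fn}(J,2)$-generic over $V$} if every dense $\mathcal E\subseteq\operatorname{Fn}(J,2)$ in $V$ has a member contained in $f$; the finite subsets of $f$ then form a generic filter. A statement holds in $V[G]$ if and only if some member of $G$ forces it. The poset $P$ is ccc, that is, its antichains are countable, so $V$ and $V[G]$ have the same cardinals and cofinalities.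

Let $\theta$ be an infinite cardinal and $x\in\{0,1\}^\theta\cap V[G]$, with name $\dot x$. For $k<\theta$ let $R'_k\in V$ be a maximal antichain among the conditions forcing $\dot x(k)=1$. Then $R_k'$ is countable, and $x(k)=1$ if and only if $r\subseteq g$ for some $r\in R_k'$. We call $(R'_k)_{k<\theta}\in V$ a \emph{nice name} for $x$. Counting nice names gives
\begin{equation}\label{eq:count}
(2^\theta)^{V[G]}\le\bigl((\lambda^\omega)^\theta\bigr)^V=(\lambda^\theta)^V .
\end{equation}
For $\theta=\omega$ this gives $\mathfrak c\le\lambda$ in $V[G]$. The $\lambda$ reals $n\mapsto g(\omega\cdot\xi+n)$, $\xi<\lambda$, are pairwise distinct by a density argument, so $\mathfrak c=\lambda$ in $V[G]$.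

\subsection{Rules and injections}

Work in $V$. A \emph{rule} is a sequence $\tau=(R_k)_{k<\kappa}$ of countable subsets of $\operatorname{Fn}(\kappa,2)$. There are at most $(\kappa^\omega)^\kappa=2^\kappa$ rules. For a function $f\colon\kappa\to2$ in any extension of $V$, define $\tau[f]\in\{0,1\}^\kappa$ by
\[
\tau[f](k)=1\iff r\subseteq f\text{ for some }r\in R_k .
\]
The value $\tau[f]$ does not depend on the model in which it is computed. Let $\mathcal B$ be the set of all injections $b\colon\kappa\to\lambda$ in $V$. For $r\in P$ and $b\in\mathcal B$, the composition $r\circ b\in\operatorname{Fn}(\kappa,2)$ has domain $b^{-1}[\operatorname{dom}r]$. If $r\subseteq g$ then $r\circ b\subseteq g\circ b$, and the converse holds if $\operatorname{dom}r\subseteq\operatorname{ran}b$.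

\begin{lemma}\label{lem:names}
\begin{enumerate}
\item[(a)] In $V[G]$, every $x\in\{0,1\}^\kappa$ equals $\tau[g\circ b]$ for some rule $\tau\in V$ and some $b\in\mathcal B$.
\item[(b)] If $p\in P$, $b\in\mathcal B$, $t\in\operatorname{Fn}(\kappa,2)$ and $t\supseteq p\circ b$, then $p\cup(t\circ b^{-1})$ is a condition, and it forces $t\subseteq\dot g\circ b$.
\item[(c)] For $b\in\mathcal B$, the function $g\circ b$ is $\operatorname{Fn}(\kappa,2)$-generic over $V$.
\item[(d)] Let $\tau$ be a rule, $F\subseteq\kappa$ finite, $u\in{}^F2$, $p,r\in P$ and $b_0,b\in\mathcal B$. If $p\Vdash\tau[\dot g\circ b_0]\upharpoonright F=u$ and $r\circ b\supseteq p\circ b_0$, then $r\Vdash\tau[\dot g\circ b]\upharpoonright F=u$.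
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(R'_k)_{k<\kappa}$ be a nice name for $x$. The union of the domains of all conditions in all $R_k'$ has size at most $\kappa\le\lambda$, so it is contained in $\operatorname{ran}b$ for some $b\in\mathcal B$. Put $R_k=\{r\circ b:r\in R'_k\}$ and $\tau=(R_k)_{k<\kappa}$.

(b) If $i\in\operatorname{dom}t$ and $b(i)\in\operatorname{dom}p$, then $i\in\operatorname{dom}(p\circ b)$, so $t(i)=p(b(i))$. Hence the union is a function, and it takes the value $t(i)$ at $b(i)$ for each $i\in\operatorname{dom}t$.

(c) Let $\mathcal E\in V$ be dense in $\operatorname{Fn}(\kappa,2)$. Given $p\in P$, pick $t\in\mathcal E$ with $t\supseteq p\circ b$. By (b), the conditions that force $t\subseteq\dot g\circ b$ for some $t\in\mathcal E$ are dense in $P$.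

(d) Let $s=p\circ b_0$ and let $\dot f$ name the generic function of $\operatorname{Fn}(\kappa,2)$. We claim that $s$ forces $\tau[\dot f]\upharpoonright F=u$. Otherwise some $t\supseteq s$ forces $\tau[\dot f]\upharpoonright F\ne u$. By (b), $p\cup(t\circ b_0^{-1})$ extends $p$ and forces $t\subseteq\dot g\circ b_0$; by (c) for $b_0$, it forces $\tau[\dot g\circ b_0]\upharpoonright F\ne u$, contrary to the assumption on $p$. Now $r$ forces $s\subseteq r\circ b\subseteq\dot g\circ b$, and (c) for $b$ gives the conclusion.
\end{proof}

Part (d) is the gain from genericity: finitely many values of $\tau[g\circ b_0]$ are reproduced by any injection $b$ that reads the same finite pattern $p\circ b_0$ from $g$.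

\subsection{Coloring the injections}

By Lemma~\ref{lem:names}(a), the sets $C_\tau=\{\tau[g\circ b]:b\in\mathcal B\}$ already cover the cube, and there are few of them. They are not countably tight, and the reason shows what the colors have to achieve.

\begin{example}\label{ex:color}
Let $\kappa=\omega_1$ and let $\tau$ be the rule with $R_k=\{\{(k,1)\}\}$, so that $\tau[f]=f$. Let $e,e'\in\mathcal B$ have disjoint ranges, and for $\alpha<\omega_1$ let $b_\alpha\in\mathcal B$ agree with $e$ on $[0,\alpha]$ and with $e'$ on $(\alpha,\omega_1)$. The point $x=g\circ e\in C_\tau$ is in the closure of $\{g\circ b_\alpha:\alpha<\omega_1\}$, because $g\circ b_\alpha$ agrees with $x$ on $[0,\alpha]$. Let $\gamma<\omega_1$. By density there is $i\ge\gamma$ with $g(e(i))\ne g(e'(i))$: any condition leaves $e(i)$ and $e'(i)$ outside its domain for some $i\ge\gamma$. Then $g(b_\alpha(i))\neq x(i)$ for all $\alpha<\gamma$. So $x$ is not in the closure of a countable subset, and $C_\tau$ is not countably tight.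
\end{example}

The source of the failure lies in $V$: the injection $b_\alpha$ does not contain the pair $(\alpha,e'(\alpha))$, while every earlier $b_\beta$ does. Each $b_\alpha$ agrees with $e'$ eventually, but not on a common set of coordinates. The color of an injection will record such a common set. It cannot mention $e'$, since the number of colors must not depend on $\lambda$; instead we compare each function with a canonical representative of its class modulo an ultrafilter.

In $V$ fix a uniform ultrafilter $\mathcal U$ on $\omega_1$. Thus $\mathcal U$ contains all co-countable sets, is closed under finite intersections, and if a member of $\mathcal U$ is covered by finitely many sets then one of these is in $\mathcal U$. For $\eta,\zeta\in{}^{\omega_1}\lambda$ write $\eta\equiv\zeta$ if $\{\alpha:\eta(\alpha)=\zeta(\alpha)\}\in\mathcal U$. This is an equivalence relation. Choose a representative in each class and let $\eta^*$ be the representative of the class of $\eta$; so $\eta^*\equiv\eta$, and $\eta\equiv\zeta$ implies $\eta^*=\zeta^*$. The \emph{color} of $b\in\mathcal B$ is the function $\Phi_b\colon{}^{\omega_1}\kappa\to\mathcal U$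 given by
\[
\Phi_b(\iota)=\{\alpha<\omega_1: b(\iota(\alpha))=(b\circ\iota)^*(\alpha)\}.
\]
Since $\kappa\ge\omega_1$, we have $\kappa^{\omega_1}\le2^\kappa$, and the number of functions ${}^{\omega_1}\kappa\to\mathcal U$ is at most $(2^{\omega_1})^{2^\kappa}=2^{2^\kappa}$. For such a function $\Phi$ let $\mathcal B_\Phi=\{b\in\mathcal B:\Phi_b=\Phi\}$.

In Example~\ref{ex:color}, only countably many $b_\alpha$ have a given color $\Phi$. Indeed, $b_\alpha\equiv e'$, so $b_\alpha^*=e'^*$ for all $\alpha$. Let $U\in\mathcal U$ be the intersection of $\Phi(\mathrm{id})$ with $\{i:e'(i)=e'^*(i)\}$. If $b_\alpha$ has color $\Phi$, then $b_\alpha$ agrees with $e'$ on $U$ and differs from $e'$ everywhere on $[0,\alpha]$, so $\alpha<\min U$. In general the single pair $(\alpha,e'(\alpha))$ is replaced by a finite set of pairs at arbitrary coordinates, and this is why a color has a value at every $\iota\in{}^{\omega_1}\kappa$. Say that $b$ \emph{avoids} a set $N\subseteq\kappa\times\lambda$ if $b\cap N=\emptyset$, and \emph{meets} $N$ otherwise.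

\begin{lemma}\label{lem:color}
In $V$, every $\mathcal B'\subseteq\mathcal B_\Phi$ has a countable subset $\mathcal D$ such that every finite $N\subseteq\kappa\times\lambda$ avoided by some member of $\mathcal B'$ is avoided by some member of $\mathcal D$.
\end{lemma}

\begin{proof}
Suppose that no countable subset of $\mathcal B'$ has this property. By recursion on $\alpha<\omega_1$, applying the failure to $\{b_\beta:\beta<\alpha\}$, choose $b_\alpha\in\mathcal B'$ and a finite $N_\alpha$ such that $b_\alpha$ avoids $N_\alpha$ and $b_\beta$ meets $N_\alpha$ for all $\beta<\alpha$. Passing to an uncountable subsequence and reindexing in increasing order, we may assume that all $N_\alpha$ have the same size $m$, and $m\ge1$ since $b_0$ meets $N_1$. Write $N_\alpha=\{(\iota^k(\alpha),\eta^k(\alpha)):k<m\}$, which defines $\iota^k\in{}^{\omega_1}\kappa$ and $\eta^k\in{}^{\omega_1}\lambda$. The set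
\[
U=\bigcap_{k<m}\Bigl(\Phi(\iota^k)\cap\{\alpha:\eta^k(\alpha)=(\eta^k)^*(\alpha)\}\Bigr)
\]
is in $\mathcal U$; fix $\beta\in U$. The interval $(\beta,\omega_1)\in\mathcal U$ is covered by the $m$ sets $\{\alpha:b_\beta(\iota^k(\alpha))=\eta^k(\alpha)\}$, so $b_\beta\circ\iota^k\equiv\eta^k$ for some $k<m$, and $(b_\beta\circ\iota^k)^*=(\eta^k)^*$. Since $\beta\in\Phi(\iota^k)=\Phi_{b_\beta}(\iota^k)$,
\[
b_\beta(\iota^k(\beta))=(b_\beta\circ\iota^k)^*(\beta)=(\eta^k)^*(\beta)=\eta^k(\beta).
\]
Thus $b_\beta$ meets $N_\beta$, a contradiction.
\end{proof}

\subsection{The pieces}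

For a rule $\tau$ and a function $\Phi\colon{}^{\omega_1}\kappa\to\mathcal U$, both in $V$, let
\[
C_{\tau,\Phi}=\{\tau[g\circ b]:b\in\mathcal B_\Phi\}\in V[G].
\]
We prove more than countable tightness of $C_{\tau,\Phi}$: the limit point is allowed to be any point of the cube. This is needed because a countable dense set will be added to each piece, and its points must also be reached by countable sets.

\begin{proposition}\label{prop:tight}
In $V[G]$, if $A\subseteq C_{\tau,\Phi}$ and $x\in\{0,1\}^\kappa$ lies in $\overline A$, then $x\in\overline{A'}$ for some countable $A'\subseteq A$.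
\end{proposition}

The set $A$ is arbitrary in $V[G]$, whereas Lemma~\ref{lem:color} concerns sets in $V$. The proof takes a countable elementary submodel $M$ and an injection $b_0$ that approximates $x$ on a finite set $F$ on which all relevant injections from $M$ fail. It then defines in $M$ a set $\mathcal B^*\ni b_0$ of injections that resemble $b_0$ as far as $M$ can tell. By Lemma~\ref{lem:names}(d), a member of $\mathcal B^*\cap M$ can fail on $F$ only by meeting a certain finite set $N$ that $b_0$ avoids.

\begin{proof}
Suppose not. Let $\dot x$ be a name for $x$ and $\dot{\mathcal A}$ a name for $\{b\in\mathcal B_\Phi:\tau[g\circ b]\in A\}$. Some $p_0\in G$ forces that $\dot x\in\{0,1\}^\kappa$, that $\dot{\mathcal A}\subseteq\mathcal B_\Phi$, and that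
\begin{enumerate}
\item[(i)] for every finite $F\subseteq\kappa$ some $b\in\dot{\mathcal A}$ has $\tau[\dot g\circ b]\upharpoonright F=\dot x\upharpoonright F$;
\item[(ii)] for every countable $\mathcal A'\subseteq\dot{\mathcal A}$ there is a finite $F\subseteq\kappa$ such that no $b\in\mathcal A'$ has $\tau[\dot g\circ b]\upharpoonright F=\dot x\upharpoonright F$.
\end{enumerate}
From now on work in $V$. Let $M\prec H(\chi)$ be countable and contain $\kappa$, $\lambda$ and the set $Q=\{(q,b)\in P\times\mathcal B_\Phi:q\Vdash b\in\dot{\mathcal A}\}$. Apply (ii) to the countable set $\dot{\mathcal A}\cap M$, extend $p_0$ to decide a finite set $F$ and the value $u$ of $\dot x\upharpoonright F$, and extend again to decide a witness $b_0$ for (i). We obtain $p\le p_0$, a finite $F\subseteq\kappa$, $u\in{}^F2$ and $b_0\in\mathcal B_\Phi$ with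
\begin{align}
p&\Vdash\tau[\dot g\circ b]\upharpoonright F\ne u\ \text{ for all }b\in\dot{\mathcal A}\cap M,\label{eq:fail}\\
p&\Vdash b_0\in\dot{\mathcal A}\ \text{ and }\ \tau[\dot g\circ b_0]\upharpoonright F=u.\label{eq:succeed}
\end{align}
Put $s=p\circ b_0$, $p_M=p\upharpoonright(\operatorname{dom}p\cap M)$ and $s_M=s\upharpoonright(\operatorname{dom}s\cap M)$. The last two are finite subsets of $M$, hence elements of $M$, and so $M$ contains
\[
\mathcal B^*=\{b:\text{ there is $q$ with }(q,b)\in Q,\ q\supseteq p_M\text{ and }q\circ b\supseteq s_M\}\subseteq\mathcal B_\Phi .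
\]
The condition $q=p$ shows that $b_0\in\mathcal B^*$. The finite set
\[
N=\{(i,\xi): i\in\operatorname{dom}s\setminus M,\ \xi\in\operatorname{dom}p,\ \xi\ne b_0(i)\}
\]
is avoided by $b_0$.

\emph{Claim. Every $b\in\mathcal B^*\cap M$ meets $N$.} By (M2) some $q\in M$ witnesses $b\in\mathcal B^*$, and $\operatorname{dom}q\subseteq M$ because $q$ is finite. Let $a=\{(b(i),s(i)):i\in\operatorname{dom}s\setminus M\}$ and $r=q\cup p\cup a$. Suppose that $r$ is a function. Then $r$ extends $q$, so it forces $b\in\dot{\mathcal A}\cap M$. Also $r\circ b\supseteq s$, by $q\circ b\supseteq s_M$ on $\operatorname{dom}s\cap M$ and by the definition of $a$ on $\operatorname{dom}s\setminus M$. By \eqref{eq:succeed} and Lemma~\ref{lem:names}(d), $r$ forces $\tau[\dot g\circ b]\upharpoonright F=u$. As $r$ extends $p$, this contradicts \eqref{eq:fail}. So $r$ is not a function. However: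
\begin{itemize}
\item $a$ is a function, since $b$ is injective;
\item $q\cup p$ is a function, since $\operatorname{dom}q\cap\operatorname{dom}p\subseteq\operatorname{dom}p_M$ and $q\supseteq p_M$;
\item $q\cup a$ is a function, since the domains are disjoint: if $b(i)\in M$, then $i\in M$, being the unique preimage of $b(i)$ under $b\in M$.
\end{itemize}
Hence $p\cup a$ is not a function: for some $i\in\operatorname{dom}s\setminus M$ we have $b(i)\in\operatorname{dom}p$ and $p(b(i))\ne s(i)=p(b_0(i))$. Then $b(i)\ne b_0(i)$, so $(i,b(i))\in b\cap N$. This proves the claim.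

By Lemma~\ref{lem:color} and (M2), $M$ contains a countable $\mathcal D\subseteq\mathcal B^*$ with the property stated in that lemma, and $\mathcal D\subseteq M$ by (M3). Since $b_0\in\mathcal B^*$ avoids $N$, some member of $\mathcal D\subseteq\mathcal B^*\cap M$ avoids $N$, contrary to the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:neg}]
Work in $V[G]$, where $\mathfrak c=\lambda$. By Lemma~\ref{lem:names}(a) the sets $C_{\tau,\Phi}$ cover $\{0,1\}^\kappa$, and there are at most $(2^\kappa\cdot2^{2^\kappa})^V\le\lambda=\mathfrak c$ of them. Since $\kappa\le\mathfrak c$, Theorem~\ref{thm:hmp} gives a countable dense $D\subseteq\{0,1\}^\kappa$. Let $\mathcal C$ consist of the sets $C=C_{\tau,\Phi}\cup D$. If $A\subseteq C$ and $x\in\overline A$, then either $x\in\overline{A\cap D}$, where $A\cap D$ is countable, or $x\in\overline{A\cap C_{\tau,\Phi}}$, where Proposition~\ref{prop:tight} supplies a countable subset. So $t(C)=\omega$. Also $[C]_{\mathfrak c}\supseteq\overline D=\{0,1\}^\kappa$. Hence $\{0,1\}^\kappa$ is weakly countably tight.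

Now let $V\models\mathrm{GCH}$, $\lambda=\aleph_{\omega_1}$ and $\omega_1\le\kappa<\lambda$. In $V$, every function $\omega\to\lambda$ maps into some infinite cardinal $\theta<\lambda$, and $\theta^\omega\le\theta^+<\lambda$, so $\lambda^\omega=\lambda$; also $2^{2^\kappa}=\kappa^{++}<\lambda$. So the first part applies to each such $\kappa$. In $V[G]$ we still have $\operatorname{cf}\lambda=\omega_1$, and K\"onig's inequality $\lambda^{\operatorname{cf}\lambda}>\lambda$ gives $2^\kappa\ge2^{\omega_1}=\mathfrak c^{\omega_1}=\lambda^{\operatorname{cf}\lambda}>\lambda$. By \eqref{eq:count}, $2^\kappa\le(\lambda^\kappa)^V\le(2^\lambda)^V=\lambda^+$. Thus $|\{0,1\}^\kappa|=\lambda^+=\mathfrak c^+$.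
\end{proof}

\begin{remark}\label{rem:model}
In the extension of a model of GCH by $\aleph_{\omega_1}$ Cohen reals, $\mu=\omega_1$ and $\mathfrak c$ has cofinality $\mu$. Since $\{0,1\}^{\omega_1}$ is covered there by $\mathfrak c$ countably tight subspaces, $\mathrm{AD}(\mu)$ fails by Lemma~\ref{lem:nocover}. So the hypothesis of Lemma~\ref{lem:ad}(b) cannot be dropped.
\end{remark}

\section{Weakly countably tight compacta}\label{sec:tools}

For the rest of the paper, $X$ is a nonempty compactum with $wt(X)=\omega$ and $\mathcal C$ is a witnessing cover: $|\mathcal C|\le\mathfrak c$, and each $C\in\mathcal C$ is countably tight and satisfies $X=[C]_{\mathfrak c}$, so is dense. Homogeneity is not used in this section.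

In $X$ a point of $\overline H$ need not be in the closure of a countable subset of $H$. A point $z\in\overline H$ lies in some piece $C$, and the tightness of $C$ helps only if $z\in\overline{H\cap C}$. This suggests the following notion. Call $H\subseteq X$ \emph{saturated} if $H\subseteq\overline{H\cap C}$ for all $C\in\mathcal C$. Every union of saturated sets is saturated.

\begin{lemma}\label{lem:sat}
\begin{enumerate}
\item[(a)] Every subset of $X$ of size at most $\mathfrak c$ is contained in a saturated set of size at most $\mathfrak c$.
\item[(b)] If $H$ is saturated, then $\overline H=\bigcup\{\overline B:B\in[H]^{\le\omega}\}$.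
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x\in X$ and $C\in\mathcal C$ use $X=[C]_{\mathfrak c}$ to fix $B(x,C)\in[C]^{\le\mathfrak c}$ with $x\in\overline{B(x,C)}$. Given $H_0$ with $|H_0|\le\mathfrak c$, let $H_{n+1}=H_n\cup\bigcup\{B(x,C):x\in H_n,\ C\in\mathcal C\}$. Then $\bigcup_nH_n$ is saturated and has size at most $\mathfrak c$.

(b) Let $z\in\overline H$ and $z\in C\in\mathcal C$. Then $z\in\overline{H\cap C}$, and $t(C)=\omega$ gives a countable $B\subseteq H\cap C$ with $z\in\overline B$.
\end{proof}

The next lemma finds a region of $X$ that is large enough to be useful, namely a nonempty closed $G_\theta$ set, and lies in the closure of a small set. Case (a) is used in this section and the next. Case (b), needed in Section~\ref{sec:arbitrary}, has to work with sets of size less than $\mathfrak c$, which are too small to be saturated by Lemma~\ref{lem:sat}(a); there the pieces of $\mathcal C$ are handled one at a time along the recursion, which is possible because $\mathfrak c=\nu^+$.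

\begin{lemma}\label{lem:descent}
Let $\theta$ and $\sigma$ be infinite cardinals such that either
\begin{enumerate}
\item[(a)] $\theta=\omega$ and $\sigma=\mathfrak c$, or
\item[(b)] $\theta=\sigma=\nu$, where $\mathfrak c=\nu^+$ and $\pi\chi(X)\le\nu$.
\end{enumerate}
Then every nonempty closed $G_\theta$ set $G_0$ contains a nonempty closed $G_\theta$ set $G$ with $G\subseteq\overline H$ for some $H\subseteq X$ with $|H|\le\sigma$.
\end{lemma}

\begin{proof}
Suppose not. By recursion on $\alpha<\theta^+$ we construct a decreasing sequence of nonempty closed $G_\theta$ sets $G_\alpha$, starting with $G_0$, points $x_\alpha\in G_\alpha$, and an increasing sequence of sets $H_\alpha\ni x_\alpha$ with $|H_\alpha|\le\sigma$ and $G_{\alpha+1}\cap\overline{H_\alpha}=\emptyset$. Given $G_\alpha$ and $H_\alpha$, the assumption gives $y\in G_\alpha\setminus\overline{H_\alpha}$; by Lemma~\ref{lem:top}(a) there is a closed $G_\delta$ set $Z\ni y$ disjoint from $\overline{H_\alpha}$, and we put $G_{\alpha+1}=G_\alpha\cap Z$. At a limit $\alpha$ we put $G_\alpha=\bigcap_{\beta<\alpha}G_\beta$, which is a $G_\theta$ set as $|\alpha|\le\theta$, and is nonempty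 by compactness. Given $G_\alpha$, choose any $x_\alpha\in G_\alpha$, let $H_{<\alpha}=\bigcup_{\beta<\alpha}H_\beta$, a set of size at most $\sigma$, and choose $H_\alpha\supseteq H_{<\alpha}\cup\{x_\alpha\}$ as follows.

In case (a), let $H_\alpha$ be saturated, by Lemma~\ref{lem:sat}(a). In case (b), enumerate $\mathcal C=\{C_\xi:\xi<\nu^+\}$ in advance, with repetitions allowed, and fix at each $x\in X$ a local $\pi$-base $\mathcal P_x$ of size at most $\nu$. For all $\xi<\alpha$, $x\in H_{<\alpha}$ and $U\in\mathcal P_x$ put a point of $C_\xi\cap U$ into $H_\alpha$; this is possible since $C_\xi$ is dense, and it adds at most $\nu$ points. Then $x\in\overline{H_\alpha\cap C_\xi}$ for $x\in H_{<\alpha}$ and $\xi<\alpha$.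

In both cases $H=\bigcup_{\alpha<\theta^+}H_\alpha$ is saturated; in case (b), given $x\in H_\beta$ and $\xi<\nu^+$, take $\alpha>\max(\beta,\xi)$. By compactness there is a point $z\in\bigcap_\alpha\overline{\{x_\beta:\beta\ge\alpha\}}$. Then $z\in\overline H$, and $z\in G_\alpha$ for all $\alpha$. By Lemma~\ref{lem:sat}(b), $z\in\overline B$ for a countable $B\subseteq H$. Since $\theta^+$ is regular and uncountable, $B\subseteq H_\alpha$ for some $\alpha$, so $z\in G_{\alpha+1}\cap\overline{H_\alpha}=\emptyset$, a contradiction.
\end{proof}

Homogeneity will move such a set $G$ around $X$, and so produce a cover of $X$ by $G_\theta$ sets that lie in closures of small sets. To bound $d(X)$ we need a small subcover.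

\begin{lemma}\label{lem:subcover}
Let $\omega\le\theta<\mu$. Every cover $\mathcal G$ of $X$ by $G_\theta$ sets has a subcover of size at most $\mathfrak c$.
\end{lemma}

\begin{proof}
By (M1) take $M\prec H(\chi)$ with $|M|=\mathfrak c$, $\mathfrak c\cup\{\mathfrak c\}\subseteq M$ and $[M]^{\le\omega}\subseteq M$, containing $X$, its topology, $\theta$, $\mathcal C$ and $\mathcal G$. We show that $\mathcal G\cap M$ covers $X$.

By (M3), $\mathcal C\subseteq M$. If $x\in X\cap M$ and $C\in\mathcal C$, then $M$ contains some $B\in[C]^{\le\mathfrak c}$ with $x\in\overline B$, and $B\subseteq M$ by (M3). So $X\cap M$ is saturated.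

Let $B\subseteq X\cap M$ be countable; then $B\in M$. By Lemma~\ref{lem:top}(c), $\overline B$ has a base of size at most $\mathfrak c$. Let $\mathcal N$ be the family of intersections of at most $\theta$ members of this base, so $|\mathcal N|\le\mathfrak c^\theta=\mathfrak c$. If $y\in\overline B\cap G$ with $G=\bigcap_{\xi<\theta}U_\xi\in\mathcal G$ and $U_\xi$ open, choose for each $\xi$ a basic set between $y$ and $U_\xi$; their intersection is a member of $\mathcal N$ that contains $y$ and lies in $G$. Choosing one $G\in\mathcal G$ above each member of $\mathcal N$ that has one, we cover $\overline B$ by at most $\mathfrak c$ members of $\mathcal G$. By (M2) such a subfamily exists in $M$, and by (M3) it is a subset of $M$. With Lemma~\ref{lem:sat}(b) we obtain $\overline{X\cap M}\subseteq\bigcup(\mathcal G\cap M)$.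

Suppose that $y\in X\setminus\bigcup(\mathcal G\cap M)$. Let $z\in\overline{X\cap M}$ and $z\in G\in\mathcal G\cap M$. The set $G$ is the intersection of a family in $M$ of at most $\theta$ open sets, and this family is a subset of $M$. As $y\notin G$, some open $W_z\in M$ contains $z$ and not $y$. By compactness, a finite union $W$ of sets $W_z$ contains $\overline{X\cap M}$, and $W\in M$. The set $X\setminus W\in M$ contains $y$, so it meets $M$ by (M2), contrary to $X\cap M\subseteq W$.
\end{proof}

We now find points of small $\pi$-character. Theorem~\ref{thm:sap} reduces this to excluding maps onto $\{0,1\}^\mu$, which is what Lemma~\ref{lem:nocover} does. That lemma needs pieces of weight at most $\mathfrak c$, while $X$ may have large weight; the set $G$ from Lemma~\ref{lem:descent}(a) is a region where the pieces can be cut down to subsets of separable compacta.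

\begin{lemma}\label{lem:pichar}
If $\mathrm{AD}(\mu)$ holds, then $\{x\in X:\pi\chi(x,X)<\mu\}$ is dense in $X$.
\end{lemma}

\begin{proof}
Let $O$ be nonempty and open. By Lemmas~\ref{lem:top}(a), \ref{lem:descent}(a) and \ref{lem:sat}(a) there are a nonempty closed $G_\delta$ set $G\subseteq O$ and a saturated $H$ with $|H|\le\mathfrak c$ and $G\subseteq\overline H$. Suppose that $\pi\chi(x,X)\ge\mu$ for all $x\in G$. By Lemma~\ref{lem:top}(b), $\pi\chi(x,G)\ge\mu$ for all $x\in G$, and by Theorem~\ref{thm:sap} there is a continuous surjection $G\to[0,1]^\mu$. Its restriction to the preimage $F$ of $\{0,1\}^\mu$ is a continuous surjection $F\to\{0,1\}^\mu$. By Lemma~\ref{lem:sat}(b), $F$ is covered by the sets $F\cap C\cap\overline B$ with $C\in\mathcal C$ and $B\in[H]^{\le\omega}$. There are at most $\mathfrak c\cdot\mathfrak c^\omega=\mathfrak c$ of them, each is countably tight as a subspace of $C$, and each has weight at most $\mathfrak c$ as a subspace of $\overline B$. This contradicts Lemma~\ref{lem:nocover}.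
\end{proof}

\begin{remark}
The cube $X=\{0,1\}^{\omega_1}$ in the model of Remark~\ref{rem:model}, where $\mu=\omega_1$, shows that the hypotheses of the last two lemmas are needed. Its singletons are $G_\mu$ sets, and they form a cover with no subcover of size $\mathfrak c$. No point $x$ has countable $\pi$-character: given countably many nonempty open sets, choose a box in each and a coordinate $i$ outside all supports; the neighborhood $\{y:y(i)=x(i)\}$ contains none of the open sets.
\end{remark}

\section{Homogeneous powers with small exponent}\label{sec:small}

In a homogeneous space, density and $\pi$-character bound the cardinality: a point is determined by where a fixed local $\pi$-base is sent, and this can be recorded by points of a dense set.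

\begin{lemma}\label{lem:hom}
If $Z$ is a nonempty homogeneous space, then $|Z|\le d(Z)^{\pi\chi(Z)}$.
\end{lemma}

\begin{proof}
Fix $z_0\in Z$, a local $\pi$-base $\mathcal P$ at $z_0$ of size at most $\pi\chi(Z)$, a dense set $D$ of size $d(Z)$, and for each $z\in Z$ a homeomorphism $h_z$ with $h_z(z_0)=z$. For $U\in\mathcal P$ choose $\varphi_z(U)\in D\cap h_z(U)$. If $z\ne z'$, take disjoint open $O\ni z$ and $O'\ni z'$, and $U\in\mathcal P$ contained in the neighborhood $h_z^{-1}(O)\cap h_{z'}^{-1}(O')$ of $z_0$. Then $\varphi_z(U)\in O$ and $\varphi_{z'}(U)\in O'$. So $z\mapsto\varphi_z\in{}^{\mathcal P}D$ is injective.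
\end{proof}

\begin{proposition}\label{prop:small}
If $\mathrm{AD}(\mu)$ holds and $X^\kappa$ is homogeneous for some $\kappa$ with $1\le\kappa<\mu$, then $|X|\le\mathfrak c$.
\end{proposition}

\begin{proof}
Let $Z=X^\kappa$ and $\kappa'=\kappa\cdot\omega<\mu$.

\emph{$\pi$-character.} By Lemma~\ref{lem:pichar} there is $x\in X$ with $\pi\chi(x,X)<\mu$. The boxes whose sides belong to a local $\pi$-base at $x$ of size at most $\pi\chi(x,X)$ form a local $\pi$-base at $\Delta(x)$ of size at most $\theta=\kappa'\cdot\pi\chi(x,X)<\mu$. By homogeneity, $\pi\chi(Z)\le\theta$.

\emph{Density.} By Lemma~\ref{lem:descent}(a) there is a nonempty closed $G_\delta$ set $G\subseteq\overline H$ with $|H|\le\mathfrak c$. Fix $x_0\in G$. Let $Y$ be the set of points of $Z$ that have values in $H$ on some finite set of coordinates and are equal to $x_0$ elsewhere. Then $|Y|\le\mathfrak c$, and $G^\kappa\subseteq\overline Y$, since each side of a box around a point of $G^\kappa$ meets $H$. Given $y\in X$, let $h$ be a homeomorphism of $Z$ with $h(\Delta(x_0))=\Delta(y)$. The set $G^\kappa=\bigcap_{i<\kappa}\operatorname{pr}_i^{-1}(G)$ is a $G_{\kappa'}$ set,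 hence so are $h(G^\kappa)$ and $L=\Delta^{-1}(h(G^\kappa))$. We have $y\in L$, and since $l=\operatorname{pr}_0\Delta(l)$,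
\[
L\subseteq\operatorname{pr}_0h(G^\kappa)\subseteq\operatorname{pr}_0h(\overline Y)\subseteq\overline{\operatorname{pr}_0h(Y)} .
\]
So $X$ is covered by $G_{\kappa'}$ sets, each in the closure of a set of size at most $\mathfrak c$. By Lemma~\ref{lem:subcover}, $\mathfrak c$ of them suffice, so $X$ has a dense subset $D$ with $|D|\le\mathfrak c$. Fixing $d_0\in D$, the points of $D^\kappa$ that equal $d_0$ at all but finitely many coordinates form a dense subset of $Z$ of size at most $\mathfrak c$.

By Lemma~\ref{lem:hom}, $|X|\le|Z|\le\mathfrak c^\theta=\mathfrak c$.
\end{proof}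

\begin{proof}[Proof of Theorem~\ref{thm:small}]
If $\mathfrak c<\aleph_{\omega_1}$, then $\mathrm{AD}(\mu)$ holds by Lemma~\ref{lem:ad}(b). Since $\omega<\mu$, Proposition~\ref{prop:small} applies with $\kappa=1$ or $\kappa=\omega$.
\end{proof}

\section{Homogeneous powers with arbitrary exponent}\label{sec:arbitrary}

In this section $\mathfrak c=\nu^+=2^\nu$, and $X^\kappa$ is homogeneous for some $\kappa\ge1$. Since $2^\nu=\mathfrak c<2^{\nu^+}$, we have $\mu=\nu^+=\mathfrak c$. So $\mathrm{AD}(\mu)$ holds by Lemma~\ref{lem:ad}(a), and by Lemma~\ref{lem:pichar} the set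
\[
D_\nu=\{x\in X:\pi\chi(x,X)\le\nu\}
\]
is dense in $X$.

For $\kappa\ge\mu$ the proof of Proposition~\ref{prop:small} fails at each step: the local $\pi$-base of boxes is too large, $G^\kappa$ is only known to be a $G_\kappa$ set, and $X^\kappa$ has more than $\mathfrak c$ points as soon as $|X|\ge2$. The remedy is to replace a homeomorphism $h$ of $X^\kappa$ by the open continuous map $f=\operatorname{pr}_0h\colon X^\kappa\to X$, and to show that only $\nu$ coordinates matter for $f$, namely those in an elementary submodel $M\ni f$ of size $\nu$. For $X=\{0,1\}$ this is immediate: the clopen set $f^{-1}(1)$ is a finite union of boxes, these can be found in $M$, and so $f$ depends only on coordinates in $M$. In general the open sets that separate two values of $f$ need not be in $M$, and local $\pi$-bases of size $\nu$ are used to approximate them from inside $M$.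

Call $M\prec H(\chi)$ \emph{suitable} if $|M|=\nu$, $\nu\cup\{\nu\}\subseteq M$, and $M$ contains $X$, its topology and $\kappa$. We write $A=\kappa\cap M$, so $|A|\le\nu$. By (M2) and (M3):
\begin{enumerate}
\item[(B1)] A box in $M$ has support contained in $A$ and sides in $M$. Conversely, nonempty open sets $P_i\in M$ indexed by a finite subset of $A$ define a box in $M$.
\item[(B2)] Every nonempty open subset of $X^\kappa$ that belongs to $M$ contains a box in $M$.
\item[(B3)] If $d\in D_\nu\cap M$, there is a local $\pi$-base $\mathcal P_d\in M$ at $d$ with $|\mathcal P_d|\le\nu$, and $\mathcal P_d\subseteq M$.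
\end{enumerate}

The following lemma is used in every later step. It says that if a box $P\in M$ refines an arbitrary box $W$ on the coordinates in $A$, then the points of $f(P)$ seen by $M$ are limits of $f(W)$, whatever $W$ requires outside $A$.

\begin{lemma}\label{lem:reflect}
Let $M$ be suitable and let $f\in M$ be an open continuous map $X^\kappa\to X$. Let $W$ be a box with support $E$, and let $P\in M$ be a box whose support includes $E\cap A$, with $P_i\subseteq W_i$ for $i\in E\cap A$. If $d\in f(P)\cap D_\nu\cap M$, then $d\in\overline{f(W)}$.
\end{lemma}

\begin{proof}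
Let $R$ be a neighborhood of $d$. Since $f$ is open, $f(P)$ is a neighborhood of $d$, so some $U\in\mathcal P_d$ satisfies $U\subseteq R\cap f(P)$. The open set $P\cap f^{-1}(U)$ is nonempty and belongs to $M$, so it contains a box $P'\in M$, whose support is contained in $A$. Take $v\in P'$, and obtain $v'$ from $v$ by replacing $v_i$ with a point of $W_i$ for each $i\in E\setminus A$. Then $v'\in P'$, as no coordinate in $A$ was changed, so $f(v')\in U\subseteq R$. Also $v'\in W$, because $v'_i=v_i\in P_i\subseteq W_i$ for $i\in E\cap A$. Hence $f(v')\in R\cap f(W)$.
\end{proof}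

First we spread small $\pi$-character from the dense set $D_\nu$ to all points.

\begin{lemma}\label{lem:allpi}
$\pi\chi(X)\le\nu$, that is, $D_\nu=X$.
\end{lemma}

\begin{proof}
Fix $x_0\in D_\nu$ and let $y\in X$. Let $h$ be a homeomorphism of $X^\kappa$ with $h(\Delta(x_0))=\Delta(y)$, and $f=\operatorname{pr}_0h$, so that $f(\Delta(x_0))=y$. Let $M$ be suitable with $f,x_0\in M$. We show that the nonempty open subsets of $X$ that belong to $M$, at most $\nu$ in number, form a local $\pi$-base at $y$. Let $O\ni y$ be open, and let $O_1\ni y$ be open with $\overline{O_1}\subseteq O$. Let $W\ni\Delta(x_0)$ be a box with support $E$ and $f(W)\subseteq O_1$. For $i\in E\cap A$ choose $P_i\in\mathcal P_{x_0}$ with $P_i\subseteq W_i$; by (B1) these define a box $P\in M$ with support $E\cap A$. The set $f(P)$ is open and nonempty and $D_\nu$ is dense, and both belong to $M$, so there is $d\in f(P)\cap D_\nu\cap M$. By Lemma~\ref{lem:reflect}, $d\in\overline{O_1}\subseteq O$. Hence some $U\in\mathcal P_d\subseteq M$ is contained in $O$.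
\end{proof}

From now on the condition $d\in D_\nu$ in (B3) and Lemma~\ref{lem:reflect} is automatic. We can now say in which sense $f$ depends only on the coordinates in $A$.

\begin{lemma}\label{lem:depend}
Let $M$ be suitable and let $f\in M$ be an open continuous map $X^\kappa\to X$. If $u,u'\in X^\kappa$ satisfy $u_i=u'_i\in\overline{X\cap M}$ for all $i\in A$, then $f(u)=f(u')$.
\end{lemma}

\begin{proof}
Suppose $f(u)\ne f(u')$. Take open sets $O\ni f(u)$ and $O'\ni f(u')$ with disjoint closures, and boxes $W\ni u$, $W'\ni u'$ with supports $E,E'$ such that $f(W)\subseteq O$ and $f(W')\subseteq O'$. Put $W_i=X$ for $i\notin E$ and $W'_i=X$ for $i\notin E'$. For $i\in(E\cup E')\cap A$, the set $W_i\cap W_i'$ is an open neighborhood of $u_i=u'_i\in\overline{X\cap M}$. It therefore contains a point of $X\cap M$, and by (B3) a nonempty open set $P_i\in M$. These sets define a box $P\in M$ with support $(E\cup E')\cap A$. Pick $d\in f(P)\cap M$. Lemma~\ref{lem:reflect}, applied to $W$ and to $W'$, gives $d\in\overline O\cap\overline{O'}=\emptyset$, a contradiction.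
\end{proof}

To bound the density we repeat the argument of Proposition~\ref{prop:small}, restricting only the coordinates in $A$ to lie in $G$. Lemma~\ref{lem:depend} then requires $G\subseteq\overline{X\cap M}$. The model $M$ must have size $\nu<\mu$ for Lemma~\ref{lem:subcover} to apply, so $G$ has to lie in the closure of a set of size $\nu$, not merely $\mathfrak c$. This is the purpose of Lemma~\ref{lem:descent}(b).

\begin{lemma}\label{lem:density}
$d(X)\le\mathfrak c$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:allpi} and \ref{lem:descent}(b), there is a nonempty closed $G_\nu$ set $G\subseteq\overline H$ with $|H|\le\nu$. Fix $x_0\in G$ and put $p=\Delta(x_0)$. Let $y\in X$, let $h$ be a homeomorphism of $X^\kappa$ with $h(p)=\Delta(y)$, let $f=\operatorname{pr}_0h$, and let $M$ be suitable with $f,x_0\in M$ and $H\subseteq M$. Then $p\in M$. The set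
\[
L=\{l\in X:\operatorname{pr}_ih^{-1}\Delta(l)\in G\text{ for all }i\in A\}
\]
is an intersection of at most $\nu$ continuous preimages of $G$, hence a $G_\nu$ set, and $y\in L$ because $h^{-1}\Delta(y)=p$. We claim that $L\subseteq\overline{X\cap M}$.

Let $l\in L$ and $u=h^{-1}\Delta(l)$. Then $f(u)=l$, and $u_i\in G\subseteq\overline H\subseteq\overline{X\cap M}$ for $i\in A$. Let $u'$ agree with $u$ on $A$ and be equal to $x_0$ off $A$. By Lemma~\ref{lem:depend}, $f(u')=l$. Let $O\ni l$ be open, and let $W\ni u'$ be a box with support $E$ and $f(W)\subseteq O$. Choose $v_i\in W_i\cap M$ for $i\in E\cap A$, which is possible as $u_i'\in W_i\cap\overline{X\cap M}$, and put $v_i=x_0$ for all other $i$. Then $v\in W$, since $v_i=x_0=u'_i\in W_i$ for $i\in E\setminus A$. Also $v\in M$, since $v$ arises from $p\in M$ by changing finitely many coordinates with indices in $M$ to values in $M$. Hence $f(v)\in O\cap M$, which proves the claim.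

Thus $X$ is covered by $G_\nu$ sets, each in the closure of a set of size at most $\nu$. Since $\nu<\mu$, Lemma~\ref{lem:subcover} gives a subcover of size at most $\mathfrak c$, and $d(X)\le\mathfrak c\cdot\nu=\mathfrak c$.
\end{proof}

It remains to adapt the coding of Lemma~\ref{lem:hom}. A point $y$ is coded by the images under a map $f_y$ of the boxes supported in a set $A_y$ of at most $\nu$ coordinates. The set $A_y$ varies with $y$, and $\kappa$ may be too large to record it. We therefore index the coordinates of every $A_y$ by ordinals below $\nu$, so that all codes have the same domain, of size at most $\nu$.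

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
Fix a dense $D\subseteq X$ with $|D|\le\mathfrak c$, a point $x_0\in X$, and a local $\pi$-base $\mathcal P$ at $x_0$ with $|\mathcal P|\le\nu$; put $p=\Delta(x_0)$. Let $\Gamma$ be the set of finite partial functions from $\nu$ to $\mathcal P$, so $|\Gamma|\le\nu$. For each $y\in X$ choose a homeomorphism $h_y$ of $X^\kappa$ with $h_y(p)=\Delta(y)$, put $f_y=\operatorname{pr}_0h_y$, choose a suitable $M_y$ containing $f_y$, $\mathcal P$ and $D$, so that $\mathcal P\subseteq M_y$, and choose a bijection $e_y$ from a set $I_y\subseteq\nu$ onto $A_y=\kappa\cap M_y$. For $s\in\Gamma$ let $P^y_s$ be the box with support $e_y[I_y\cap\operatorname{dom}s]$ and side $s(j)$ at the coordinate $e_y(j)$. By (B1), $P^y_s\in M_y$. The set $D\cap f_y(P^y_s)$ belongs to $M_y$ and is nonempty, since $f_y(P^y_s)$ is open and nonempty. So we can choose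
\[
\varphi_y(s)\in D\cap f_y(P^y_s)\cap M_y .
\]

We show that $y\mapsto\varphi_y\in{}^\Gamma D$ is injective. Let $y\ne y'$. Take open sets $O\ni y$ and $O'\ni y'$ with disjoint closures. Since $f_y(p)=y$ and $f_{y'}(p)=y'$, there are boxes $W,W'\ni p$ with supports $E,E'$ such that $f_y(W)\subseteq O$ and $f_{y'}(W')\subseteq O'$. Let $J=e_y^{-1}[E\cap A_y]$ and $J'=e_{y'}^{-1}[E'\cap A_{y'}]$, finite subsets of $\nu$. For $j\in J\cup J'$ choose $s(j)\in\mathcal P$ contained in $W_{e_y(j)}$ if $j\in J$ and in $W'_{e_{y'}(j)}$ if $j\in J'$; this is possible because all sides of $W$ and $W'$ are neighborhoods of $x_0$. This defines $s\in\Gamma$ with domain $J\cup J'$. The support of $P^y_s$ includes $e_y[J]=E\cap A_y$, and for $j\in J$ its side $s(j)$ at $e_y(j)$ lies in $W_{e_y(j)}$. Lemma~\ref{lem:reflect} gives $\varphi_y(s)\in\overline{f_y(W)}\subseteq\overline O$. The same argument with $y'$, $J'$, $W'$ gives $\varphi_{y'}(s)\in\overline{O'}$. Hence $\varphi_y(s)\ne\varphi_{y'}(s)$.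

Therefore $|X|\le|D|^{|\Gamma|}\le\mathfrak c^\nu=2^\nu=\mathfrak c$.
\end{proof}

The two halves of the hypothesis $\mathfrak c=\nu^+=2^\nu$ play different roles. The equation $2^\nu=\mathfrak c$ says that $\nu<\mu$, which is used in Lemma~\ref{lem:subcover} and in the final count. The equation $\mathfrak c=\nu^+$ is used in Lemma~\ref{lem:descent}(b), and together with the first it gives $\mu=\mathfrak c=\nu^+$, which yields $\mathrm{AD}(\mu)$ and turns the bound $\pi\chi(x,X)<\mu$ into the uniform bound $\pi\chi(x,X)\le\nu$.

\begin{thebibliography}{9}

\bibitem{Carlson}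
Nathan Carlson, \emph{On the weak tightness, Hausdorff spaces, and power homogeneous compacta}, arXiv:1709.07998 (2017).

\bibitem{Juhasz}
Juh\'asz, \emph{Cardinal functions in topology---ten years later}.

\end{thebibliography}
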